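# Sliding windows and oriented trees that are not $\vec\chi$-bounding

## The digraphs $D_N^b$: windows that slide right by one and jump left by $b$

Fix an integer $b\ge 2$ and an integer $N$, and write $[N]=\{1,\dots,N\}$.

**Definition (shifts).** Let $x=(x_1<\dots<x_{b+1})$ and $y=(y_1<\dots<y_{b+1})$ be increasing $(b+1)$-tuples from $[N]$. For $1\le d\le b$, we say that $y$ is a *$d$-shift* of $x$ if $y_j=x_{j+d}$ for $1\le j\le b+1-d$.

So the last $b+1-d$ entries of $x$ are the first $b+1-d$ entries of $y$. Two values of $d$ matter here. A $1$-shift of $x$ has the form $(x_2,\dots,x_{b+1},*)$. A $b$-shift of $x$ is any $y$ with $y_1=x_{b+1}$.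

**Definition (the digraph $D_N^b$).** The vertices are the increasing $(b+1)$-tuples from $[N]$. The arcs are

* *short arcs* $x\to y$, whenever $y$ is a $1$-shift of $x$;
* *long arcs* $y\to x$, whenever $y$ is a $b$-shift of $x$, that is, $y_1=x_{b+1}$.

Think of a vertex as a window showing $b+1$ consecutive entries of some increasing sequence. A short arc slides the window one step to the right. A long arc jumps $b$ steps to the left, so that the old and the new window have exactly one position in common: the first position of the old window is the last position of the new one.

For $b=2$ the vertices are triples, and the arcs are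
$$(i,j,k)\to(j,k,l)\quad\text{(short)},\qquad (k,l,m)\to(i,j,k)\quad\text{(long)}.$$
Let us draw $D_5^2$, writing $123$ for $(1,2,3)$. The short arcs are $123\to234$, $123\to235$, $124\to245$, $134\to345$, $234\to345$. A long arc needs two triples such that the first entry of one is the last entry of the other. Inside $[5]$ that entry must be $3$, and the only long arc is $345\to123$. So there is exactly one directed cycle, the triangle $123\to234\to345\to123$.

Two remarks on the design.

First, a short arc increases the first coordinate, since $y_1=x_2>x_1$. A long arc $y\to x$ decreases it, since $x_1<x_{b+1}=y_1$. So the short arcs alone form an acyclic digraph, and so do the long arcs alone. Every directed cycle uses both kinds.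

Second, the same definition with $b=1$ would give pairs with $(i,j)\to(j,k)$ and also $(j,k)\to(i,j)$, so that every arc would lie in a directed $2$-cycle. The value $b=2$ is the first that can give an oriented graph.

## Dichromatic number, clique number, and what $D_N^b$ is for

An *oriented graph* is a digraph that does not contain a directed cycle of length two. An *oriented forest* is an orientation of a forest. An oriented graph $D$ is *$H$-free* if $D$ does not contain $H$ as an induced subdigraph. For a digraph $D$, $\omega(D)$ denotes the size of a maximum clique in the graph underlying $D$.

**Definition (dichromatic number).** A *dicoloring* of a digraph $D$ is a partition of $V(D)$ into classes each of which induces an acyclic digraph, so that there is no monochromatic directed cycle. The *dichromatic number* $\vec\chi(D)$ is the minimum number of colors in a dicoloring of $D$.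

For example, every acyclic digraph with at least one vertex has $\vec\chi=1$, however large its cliques are. A directed triangle has $\vec\chi=2$. Hence $\vec\chi(D_5^2)=2$: the only directed cycle is broken by giving $123$ a color of its own.

**Definition ($\vec\chi$-bounded, $\vec\chi$-bounding).** A class $\mathcal D$ of digraphs is *$\vec\chi$-bounded* if there is a function $f$ such that every $D\in\mathcal D$ satisfies $\vec\chi(D)\le f(\omega(D))$. A digraph $H$ is *$\vec\chi$-bounding* if the class of $H$-free oriented graphs is $\vec\chi$-bounded.

The question comes from the following conjecture of Aboulker, Charbit and Naserasr, as presented by Linda Cook, Tomáš Masařík, Marcin Pilipczuk, Amadeus Reinald and Uéverton S. Souza in "Proving a directed analogue of the Gyárfás-Sumner conjecture for orientations of $P_4$", arXiv:2209.06171 (2022).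

**Conjecture.** Every oriented forest is $\vec\chi$-bounding.

In words: if a fixed oriented forest is forbidden as an induced subdigraph, must large dichromatic number come from large cliques?

**A case that works by hand: stars.** Let $H$ be the out-star with $k\ge1$ leaves: a center with arcs to $k$ pairwise non-adjacent leaves. Let $D$ be $H$-free with $\omega=\omega(D)\ge1$. The out-neighborhood of any vertex $v$ contains no independent set of size $k$, since this together with $v$ would induce $H$. It contains no clique of size $\omega$, since adding $v$ would give a clique of size $\omega+1$. By Ramsey's theorem for graphs, every out-degree is at most $R(k,\omega)-1$. Now color the vertices greedily in any order, always giving $v$ a color that does not occur among its already colored out-neighbors; $R(k,\omega)$ colors suffice. On a monochromatic directed cycle, the vertex colored last would have its successor on the cycle as an already colored out-neighbor of the same color, which is impossible. So $\vec\chi(D)\le R(k,\omega)$, and $H$ is $\vec\chi$-bounding. Reversing all arcs handles in-stars.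

This argument stops as soon as the forest $F$ is not an induced subdigraph of any out-star. Then all out-stars are themselves $F$-free, so forbidding $F$ gives no bound on the out-degrees, and the greedy bound has nothing to rest on.

The digraphs $D_N^b$ are there to show that, in general, no other argument can succeed: they have clique number at most $3$, their dichromatic number tends to infinity with $N$, and they avoid a fixed oriented tree $F_b$ as an induced subdigraph.

## The caterpillar trees $F_b$ and the main statements

**Definition (caterpillars).** Let $b\ge2$. An *out-caterpillar with root $v_1$* has vertices $v_1,\dots,v_b$ and $v_2',\dots,v_{b-1}'$, with arcs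
$$v_i\to v_{i+1}\ (1\le i\le b-1),\qquad v_i\to v_{i+1}'\ (1\le i\le b-2).$$
An *in-caterpillar* is obtained by reversing all arcs.

It has $b+(b-2)=2b-2$ vertices. For $b=2$ it is the single arc $v_1\to v_2$. For $b=3$ it has the four vertices $v_1,v_2,v_3,v_2'$ and the arcs $v_1\to v_2$, $v_2\to v_3$, $v_1\to v_2'$.

**Definition (the tree $F_b$).** $F_b$ consists of vertices $c,y$ and, for $i=1,2$, an out-caterpillar with root $p_i$, an in-caterpillar with root $q_i$, and a vertex $q_i'$, all disjoint, together with the arcs
$$c\to p_1,\quad c\to p_2,\quad c\to y,\qquad q_i\to p_i,\quad q_i'\to p_i\quad(i=1,2).$$

This is an oriented tree with $2+2\bigl((2b-2)+(2b-2)+1\bigr)=2+2(4b-3)=8b-4$ vertices. The tree $F_2$ has $12$ vertices: besides the arcs displayed above, each $p_i$ has one further out-neighbor, which is a leaf, and each $q_i$ has one in-neighbor, also a leaf. The tree $F_3$ has $20$ vertices.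

**Theorem 1.** For every $b\ge2$ and $N$:

1. $D_N^b$ is an oriented graph; $\omega(D_N^2)\le3$, and $\omega(D_N^b)\le2$ if $b\ge3$;
2. $\vec\chi(D_N^b)\to\infty$ as $N\to\infty$;
3. $D_N^b$ is $F_b$-free;
4. every directed cycle of $D_N^b$ has length at least $b+1$.

**Corollary 2.** The conjecture is false: $F_b$ is not $\vec\chi$-bounding for any $b\ge2$. Moreover, for every $g\ge4$, the $F_{g-1}$-free triangle-free oriented graphs with no directed cycle shorter than $g$ have unbounded dichromatic number. In particular $F_3$ fails already for $\omega=2$. This is best possible in $\omega$, since $\omega\le1$ forces $\vec\chi\le1$.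

**Proof of Corollary 2 from Theorem 1.** Suppose $F_b$ were $\vec\chi$-bounding with function $f$. For $N\ge b+1$ the digraph $D_N^b$ has a vertex, so $1\le\omega(D_N^b)\le3$ by part 1, and it is $F_b$-free by part 3. Hence $\vec\chi(D_N^b)\le\max(f(1),f(2),f(3))$ for all such $N$, which contradicts part 2. For the second claim take $b=g-1\ge3$. Parts 1 and 3 say that $D_N^b$ is triangle-free and $F_{g-1}$-free, part 4 says that it has no directed cycle shorter than $b+1=g$, and part 2 says that $\vec\chi$ is unbounded. For $F_3$ take $g=4$. Finally, $\omega\le1$ means that there are no arcs, so one color suffices. $\square$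

If an oriented forest $H$ contains some $F_b$ as an induced subdigraph, then every $F_b$-free digraph is $H$-free, so $H$ also fails to be $\vec\chi$-bounding.

The next three sections prove parts 1, 2 and 4. Part 3, which explains the shape of $F_b$, comes after them.

## Orientation and cliques: reading the first coordinates

Call $y$ simply a *shift* of $x$ if it is a $1$-shift or a $b$-shift of $x$. Two vertices of $D_N^b$ are adjacent exactly when one is a shift of the other.

**Step 1: no loops, no $2$-cycles.** The purpose is to see that $D_N^b$ is an oriented graph and that each arc is of one kind only. If $y$ is a $d$-shift of $x$ with $d\in\{1,b\}$, then $y_1=x_{1+d}>x_1$. So no vertex is a shift of itself, and two vertices cannot be shifts of each other. Hence if both $x\to y$ and $y\to x$ were arcs, and, say, $y$ is the one that is a shift of the other, then both arcs come from $y$ being a shift of $x$: the arc $x\to y$ is short and the arc $y\to x$ is long. Then $y$ is both a $1$-shift and a $b$-shift of $x$, so $x_2=y_1=x_{b+1}$, which is impossible as $b\ge2$. So there are no loops or $2$-cycles. Also, no arc $x\to y$ is both short and long, since then $y$ would be a shift of $x$ and $x$ a shift of $y$.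

**Step 2: cliques have at most three vertices.** The purpose is the general bound on $\omega$. By Step 1, adjacent vertices have different first coordinates. Let $K$ be a non-empty clique and let $x\in K$ have the smallest first coordinate. Every other $y\in K$ is adjacent to $x$ and has $y_1>x_1$, so $y$ is a shift of $x$ and $y_1\in\{x_2,x_{b+1}\}$. The first coordinates in $K$ are distinct, so $|K|\le3$.

**Step 3: triangles force $b=2$.** The purpose is the better bound for $b\ge3$. Suppose $K=\{x,y,z\}$ has three vertices, with $x$ as in Step 2 and $y_1=x_2$, $z_1=x_{b+1}$. Since $x_2\ne x_{b+1}$, $y$ is not a $b$-shift of $x$, so it is a $1$-shift, and therefore $x_{b+1}=y_b$. So $z_1=y_b$. Also $z_1=x_{b+1}>x_2=y_1$, so of the adjacent pair $y,z$ it is $z$ that is a shift of $y$, and $z_1\in\{y_2,y_{b+1}\}$. Since $z_1=y_b\ne y_{b+1}$, we get $y_b=y_2$, that is, $b=2$. This proves part 1. $\square$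

For $b=2$ the value $3$ does occur: we saw the triangle $123,234,345$ in $D_5^2$.

## Unbounded dichromatic number from Ramsey's theorem

We recall Ramsey's theorem for hypergraphs: for all $r,k,m$ there is an $N_0$ such that for $N\ge N_0$, every coloring of the $r$-subsets of $[N]$ with $k$ colors has an $m$-subset of $[N]$ all of whose $r$-subsets get the same color.

**Step 4: every coloring with few colors has a monochromatic directed cycle.** The vertices of $D_N^b$ are exactly the $(b+1)$-subsets of $[N]$, written in increasing order. Fix $k$, and apply Ramsey's theorem with $r=b+1$ and $m=2b+1$. For $N$ large, any coloring of $V(D_N^b)$ with $k$ colors has a set $\{y_1<\dots<y_{2b+1}\}$ all of whose $(b+1)$-subsets get the same color. Put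
$$w_i=(y_i,y_{i+1},\dots,y_{i+b}),\qquad 1\le i\le b+1 .$$
Each $w_{i+1}$ is a $1$-shift of $w_i$, so $w_1\to w_2\to\dots\to w_{b+1}$ by short arcs. The first entry of $w_{b+1}$ and the last entry of $w_1$ are both $y_{b+1}$, so $w_{b+1}\to w_1$ is a long arc. This is a monochromatic directed cycle of length $b+1$. Hence $\vec\chi(D_N^b)>k$ for all large $N$, which proves part 2. $\square$

## Directed cycles have length at least $b+1$

The cycle of Step 4 slides right $b$ times and then jumps back once. We show that no directed cycle does better. A long arc only moves things to smaller values, and one has to climb back with short arcs, one index at a time.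

**Step 5: choose a starting point.** Let $C$ be a directed cycle of $D_N^b$. Along a short arc the first coordinate increases, so $C$ contains a long arc $z\to w$, and $z_1=w_{b+1}$. Follow $C$ from $w$ to $z$.

**Step 6: an upper bound that travels along the cycle.** The purpose is to control how fast the entries can grow. The claim is: if a vertex $v$ is reached from $w$ after $r\le b$ short arcs and any number of long arcs, then
$$v_j\le w_{j+r}\qquad\text{for } 1\le j\le b+1-r. \tag{1}$$
At $v=w$, with $r=0$, this is an equality. Suppose (1) holds at $v$ and the next arc is $v\to v'$.

If $v\to v'$ is short and $r+1\le b$, then $v'$ is reached after $r+1$ short arcs. For $1\le j\le b+1-(r+1)=b-r$ we have $v'_j=v_{j+1}$, and $j+1\le b+1-r$, so (1) at $v$ gives $v'_j=v_{j+1}\le w_{j+1+r}$. This is (1) at $v'$.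

If $v\to v'$ is long, then $v_1=v'_{b+1}$ and $r$ does not change. For $1\le j\le b+1-r$ we have $v'_j\le v'_{b+1}=v_1\le v_j\le w_{j+r}$. This is (1) at $v'$.

**Step 7: conclude.** Suppose $z$ is reached after $r<b$ short arcs. Then (1) with $j=1$ gives $z_1\le w_{r+1}<w_{b+1}=z_1$, a contradiction. So $C$ has at least $b$ short arcs, besides the long arc $z\to w$, and its length is at least $b+1$. This proves part 4. $\square$

## Labeled paths that close up, and why one path is not enough

Now part 3. If an induced copy of a tree sits in $D_N^b$, then each of its arcs carries a label, *short* or *long*, and by Step 1 exactly one of the two. The two ends of a path with at least two edges in the tree are distinct and non-adjacent in the tree, hence non-adjacent in $D_N^b$ because the copy is induced. So any labeled path whose labels force its two ends to be adjacent is forbidden.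

**Step 8: four forbidden labeled paths.** Let $T$ be an induced copy of an oriented tree in $D_N^b$. None of the following paths occurs in $T$. In each case we find an arc between the two ends.

**(P1)** $u_0\to u_1\to\dots\to u_b$ with all arcs short. The first coordinate of $u_j$ is the $(j+1)$-st coordinate of $u_0$. So the first coordinate of $u_b$ is the last coordinate of $u_0$, and $u_b\to u_0$ is a long arc.

**(P2)** $a\to p\leftarrow e\to d$ with all arcs long. Here $a_1=p_{b+1}=e_1=d_{b+1}$, so $a\to d$ is a long arc.

**(P3)** $s\leftarrow u\to v\to w$ with $u\to s$ and $u\to v$ short and $v\to w$ long. Here $s_1=u_2=v_1=w_{b+1}$, so $s\to w$ is a long arc.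

**(P3$'$)** $s\to p\leftarrow q\leftarrow w$ with $s\to p$ and $q\to p$ short and $w\to q$ long. A short arc $q\to p$ gives $p_b=q_{b+1}$, and $s\to p$ gives $p_b=s_{b+1}$. So $w_1=q_{b+1}=p_b=s_{b+1}$, and $w\to s$ is a long arc.

The number of edges is $b\ge2$ in (P1) and $3$ in the other cases, so the remark before Step 8 applies each time.

It is tempting to stop here and forbid one of these paths. But the conjecture is about unlabeled forests, and the copy in $D_N^b$ may choose its labels. Take $b=2$. The directed path on three vertices is forbidden with labels short, short, but
$$567\to345\to123$$
is an induced copy with both arcs long: $567$ and $123$ share no entry, and adjacent tuples always do. The path $a\to p\leftarrow e\to d$ is forbidden with all labels long, but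
$$a=(1,2,4),\quad p=(2,4,6),\quad e=(6,7,8),\quad d=(3,5,6)$$
is an induced copy in $D_8^2$. Indeed $a\to p$ is short, and $e\to p$, $e\to d$ are long since $p_3=d_3=e_1=6$. The tuple $a$ shares no entry with $e$ or $d$. Finally $p$ and $d$ share only the entry $6$, which is last in both, whereas in a shift the first entry of one tuple occurs in the other.

So the tree has to *force* the labels of some of its arcs. The path (P3) shows how. Suppose $u$ has two short out-arcs, to $s$ and to $v$. Then every further out-arc of $v$ is short. If there are two such arcs, we are in the same situation again, one step further on. Shortness therefore spreads along an out-caterpillar, and once it has traveled $b$ steps it collides with (P1). Hence at the top of an out-caterpillar two short out-arcs are impossible, and some arc must be long. With enough long arcs in the right place we get (P2).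

## Caterpillars force long arcs

**Step 9: at most one short out-arc.** The purpose is to turn the paragraph above into a statement. Assume that $F_b$ is an induced subdigraph of $D_N^b$, and identify it with this copy.

**Claim A.** Let $u$ have distinct out-neighbors $v_1,s$ in $F_b$, where $v_1$ is the root of an out-caterpillar in $F_b$ avoiding $u$ and $s$. Then $u\to v_1$ and $u\to s$ are not both short.

**Proof of Claim A.** Suppose both are short. Let the caterpillar have vertices $v_1,\dots,v_b,v_2',\dots,v_{b-1}'$. We show by induction on $i$, for $1\le i\le b-1$, that all caterpillar arcs leaving $v_i$ are short.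

Let $i=1$, and let $w$ be a caterpillar out-neighbor of $v_1$. Since the caterpillar avoids $u$ and $s$, the vertices $s,u,v_1,w$ form a path $s\leftarrow u\to v_1\to w$ whose first two arcs are short. By (P3), $v_1\to w$ is not long, so it is short.

Let $2\le i\le b-1$, and let $w$ be a caterpillar out-neighbor of $v_i$. Since $i-1\le b-2$, the vertex $v_{i-1}$ has the two caterpillar out-neighbors $v_i$ and $v_i'$, and both arcs are short by induction. Apply (P3) to the path $v_i'\leftarrow v_{i-1}\to v_i\to w$: the arc $v_i\to w$ is short.

Hence $u\to v_1\to v_2\to\dots\to v_b$ is a directed path with $1+(b-1)=b$ arcs, all short. This contradicts (P1). $\square$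

For $b=2$ the proof is one application of (P3) to $s\leftarrow u\to v_1\to v_2$, followed by (P1) for $u\to v_1\to v_2$.

**Step 10: at most one short in-arc.** This is the mirror image, with (P3$'$) in place of (P3).

**Claim A$'$.** Let $p$ have distinct in-neighbors $q,s$ in $F_b$, where $q$ is the root of an in-caterpillar in $F_b$ avoiding $p$ and $s$. Then $q\to p$ and $s\to p$ are not both short.

**Proof of Claim A$'$.** Suppose both are short. Let the in-caterpillar have root $v_1=q$ and arcs $v_{i+1}\to v_i$ $(1\le i\le b-1)$ and $v_{i+1}'\to v_i$ $(1\le i\le b-2)$. We show by induction on $i$, for $1\le i\le b-1$, that all caterpillar arcs entering $v_i$ are short. For $i=1$, let $w\to v_1$ be a caterpillar arc. The path $s\to p\leftarrow v_1\leftarrow w$ has $s\to p$ and $v_1\to p$ short, so $w\to v_1$ is short by (P3$'$). For $2\le i\le b-1$, the arcs $v_i\to v_{i-1}$ and $v_i'\to v_{i-1}$ are short by induction. For a caterpillar arc $w\to v_i$, apply (P3$'$) to $v_i'\to v_{i-1}\leftarrow v_i\leftarrow w$ to see that $w\to v_i$ is short. Hence $v_b\to\dots\to v_2\to v_1\to p$ is a directed path of $b$ short arcs, which contradicts (P1). $\square$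

## $D_N^b$ is $F_b$-free

We keep the assumption that $F_b$ is an induced subdigraph of $D_N^b$ and look for an all-long path $a\to p\leftarrow e\to d$, with $e=c$.

**Step 11: two long arcs at $c$.** Consider the three arcs $c\to p_1$, $c\to p_2$, $c\to y$. Every pair of them involves $p_1$ or $p_2$, say $p_i$. The out-caterpillar with root $p_i$ avoids $c$ and the other out-neighbor in the pair. So Claim A with $u=c$ and $v_1=p_i$ says that the two arcs of the pair are not both short. Hence at most one of the three arcs is short, and at least two are long. At least one of two long arcs ends in $\{p_1,p_2\}$. Choose $i$ with $c\to p_i$ long, and $d\in\{p_1,p_2,y\}\setminus\{p_i\}$ with $c\to d$ long.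

**Step 12: a long arc into $p_i$.** The vertex $p_i$ has the in-neighbors $q_i$ and $q_i'$, and $q_i$ is the root of an in-caterpillar avoiding $p_i$ and $q_i'$. By Claim A$'$ with $p=p_i$, $q=q_i$, $s=q_i'$, the arcs $q_i\to p_i$ and $q_i'\to p_i$ are not both short. So there is $a\in\{q_i,q_i'\}$ with $a\to p_i$ long.

**Step 13: the contradiction.** Now $a\to p_i\leftarrow c\to d$ is a path of $F_b$ with all arcs long, which is excluded by (P2). So $D_N^b$ is $F_b$-free. This proves part 3 and completes the proof of Theorem 1, and with it the disproof of the conjecture. $\square$

## Levels and good labelings: which forests the construction avoids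

The patterns (P1), (P2), (P3), (P3$'$) share one mechanism: along the path, some entries of the two end windows are carried from one end to the other. Keeping track of the position of each window makes this exact.

**Definition (labelings and levels).** Let $T$ be an oriented tree and $b\ge2$. A *$b$-labeling* calls each arc of $T$ short or long. It determines, up to an additive constant, *levels* $t:V(T)\to\mathbb Z$ with $t(v)-t(u)=1$ for a short arc $u\to v$ and $t(v)-t(u)=-b$ for a long arc $u\to v$.

**Definition (good labeling).** The labeling is *good* if there is no path $P$ of $T$ with at least two edges and ends $x,y$ such that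
$$t(x)=\min_P t,\qquad t(y)=\max_P t,\qquad t(y)-t(x)\in\{1,b\}.$$

Three small examples. The all-long labeling of a directed path has levels $0,-b,-2b,\dots$. Two vertices at distance at least $2$ have levels differing by at least $2b$, so this labeling is good. The all-long labeling of $a\to p\leftarrow e\to d$ has levels $0,-b,0,-b$, and the whole path, with $x=d$ and $y=a$, violates goodness; this is (P2). Labeling the same path short, long, long gives levels
$$t(a)=0,\quad t(p)=1,\quad t(e)=1+b,\quad t(d)=1 .$$
The paths with at least two edges are $ape$, where the end levels differ by $b+1$; $ped$, where they differ by $0$; and the whole path, whose end levels $0$ and $1$ do not include its maximum $1+b$. So this labeling is good.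

**Theorem 3.** An oriented forest $H$ is an induced subdigraph of $D_N^b$ for some $N$ if and only if every component of $H$ has a good $b$-labeling. Consequently, if $H$ is $\vec\chi$-bounding, then every component of $H$ has a good $b$-labeling for every $b\ge2$.

No claim is made that the necessary condition in the last sentence is also sufficient for being $\vec\chi$-bounding.

For a vertex $v$ of a tree with levels $t$, write
$$I(v)=\{t(v)+1,\dots,t(v)+b+1\}$$
for the set of positions seen by the window at $v$.

**Step 14 (only if): adjacent windows agree where they overlap.** Let $T$ be a component of an induced copy of $H$ in $D_N^b$. Label its arcs as they are in $D_N^b$, and take levels $t$. View the vertex $v=(v_1,\dots,v_{b+1})$ as the function $X_v$ on $I(v)$ with $X_v(t(v)+j)=v_j$. We check that for $u,v$ adjacent in $T$, the functions $X_u$ and $X_v$ agree on $I(u)\cap I(v)$. If $u\to v$ is short, then $t(v)=t(u)+1$, and for $1\le j\le b$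
$$X_v(t(v)+j)=v_j=u_{j+1}=X_u(t(u)+j+1)=X_u(t(v)+j),$$
and these positions make up $I(u)\cap I(v)$. If $u\to v$ is long, then $t(u)=t(v)+b$, the intersection is the single position $t(u)+1=t(v)+b+1$, and $X_u(t(u)+1)=u_1=v_{b+1}=X_v(t(v)+b+1)$.

**Step 15 (only if): a path violating goodness closes up.** Suppose $P$ is a path of $T$ violating goodness, with ends $x,y$ and $d=t(y)-t(x)\in\{1,b\}$. Every $w$ on $P$ has $t(x)\le t(w)\le t(y)$. The upper bound gives $t(w)+1\le t(y)+1$ and the lower bound gives $t(w)+b+1\ge t(x)+b+1$, so
$$I(w)\supseteq\{t(y)+1,\dots,t(x)+b+1\}=I(x)\cap I(y).$$
By Step 14, consecutive windows along $P$ agree on this set, so $X_x$ and $X_y$ agree on it. For $1\le j\le b+1-d$ this reads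
$$y_j=X_y(t(y)+j)=X_x(t(y)+j)=X_x(t(x)+d+j)=x_{j+d},$$
so $y$ is a $d$-shift of $x$, and $x,y$ are adjacent in $D_N^b$. But $x$ and $y$ are at distance at least $2$ in the induced tree $T$, a contradiction. So the labeling of $T$ is good.

**Step 16 (if): reduction to one tree.** Whether one tuple is a shift of another depends only on equalities between entries, so an induced copy of a tree can be moved to larger integers by adding a constant to all entries. So, given induced copies of the components of $H$, we may place them on pairwise disjoint sets of integers. Adjacent tuples always share an entry, so no arcs arise between different components. It therefore suffices to realize a tree $T$ with a good $b$-labeling, levels $t$ and intervals $I(v)$.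

**Step 17 (if): the tuples.** The idea is to let entries agree only when Step 14 forces them to. For each position $m$, let the *$m$-classes* be the components of the subforest of $T$ induced by $\{v:m\in I(v)\}$. Assign distinct positive integers to all pairs (position $m$, $m$-class), with smaller positions receiving smaller integers. Map $v$ to the tuple $x^v$ whose $j$-th entry is the integer assigned to the $(t(v)+j)$-class containing $v$. Its entries belong to the positions $t(v)+1<\dots<t(v)+b+1$, so the tuple is increasing.

As an example, take $b=2$ and the good labeling of $a\to p\leftarrow e\to d$ above, with levels $0,1,3,1$. The intervals are $I(a)=\{1,2,3\}$, $I(p)=I(d)=\{2,3,4\}$, $I(e)=\{4,5,6\}$. Position $1$ has the class $\{a\}$. Positions $2$ and $3$ each have the classes $\{a,p\}$ and $\{d\}$, since $e$, which joins $p$ to $d$, does not see these positions. Position $4$ has the single class $\{p,e,d\}$, and positions $5,6$ have the class $\{e\}$. Numbering the pairs in this order $1;\,2,3;\,4,5;\,6;\,7;\,8$ gives $a=(1,2,4)$, $p=(2,4,6)$, $e=(6,7,8)$, $d=(3,5,6)$. These are the tuples that we checked by hand earlier.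

**Step 18 (if): arcs of $T$ become arcs of the same direction.** Let $u,v$ be adjacent in $T$, named so that $t(v)-t(u)=d\in\{1,b\}$. For every $m\in I(u)\cap I(v)$, they are adjacent vertices of the subforest for $m$, so they lie in the same $m$-class. For $1\le j\le b+1-d$ the position $t(v)+j=t(u)+d+j$ lies in both intervals, so $x^v_j=x^u_{j+d}$. Thus $x^v$ is a $d$-shift of $x^u$. If $d=1$, the arc of $T$ is short, because a long arc changes the level by $b\ne1$, and it is $u\to v$, because a short arc raises the level by one; and $x^u\to x^v$ is a short arc of $D_N^b$. If $d=b$, the arc of $T$ is long and lowers the level, so it is $v\to u$; and $x^v\to x^u$ is a long arc of $D_N^b$. So all arcs are realized correctly.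

**Step 19 (if): no coincidences and no extra arcs.** Let $u\ne v$ and suppose that either $x^u=x^v$, in which case put $d=0$, or $x^v$ is a $d$-shift of $x^u$ with $d\in\{1,b\}$. In all cases $x^v_j=x^u_{j+d}$ for $1\le j\le b+1-d$. Equal entries belong to the same pair (position, class). Equality of positions gives $t(v)+j=t(u)+j+d$, so $t(v)=t(u)+d$. Equality of classes says that $u$ and $v$ are in the same $m$-class for every
$$m\in\{t(v)+1,\dots,t(u)+b+1\},$$
and this set is non-empty since $d\le b$. An $m$-class is a connected subgraph of the tree $T$, so it contains the whole path $P$ from $u$ to $v$ in $T$. Hence every $w$ on $P$ satisfies $I(w)\supseteq\{t(v)+1,\dots,t(u)+b+1\}$. The first position gives $t(w)\le t(v)$, and the last one gives $t(w)\ge t(u)$.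

If $d=0$, the level is constant on $P$. But $P$ has at least one edge, and adjacent vertices of $T$ have different levels, a contradiction. So $v\mapsto x^v$ is injective.

If $d\in\{1,b\}$, then $u$ is an end of $P$ with $t(u)=\min_Pt$, $v$ is an end with $t(v)=\max_Pt$, and $t(v)-t(u)=d$. Goodness leaves only the possibility that $P$ is a single edge, so $u,v$ are adjacent in $T$. So there are no extra adjacencies. Since $D_N^b$ has no $2$-cycles, Step 18 shows that the single arc between $x^u$ and $x^v$ is the one required. Hence $v\mapsto x^v$ is an induced embedding of $T$ into $D_N^b$, for $N$ at least the largest integer used. This proves the equivalence.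

**Step 20: the consequence for $\vec\chi$-bounding forests.** Suppose some component of $H$ has no good $b$-labeling for some $b\ge2$. By the equivalence, $D_N^b$ is $H$-free for all $N$. By parts 1 and 2 of Theorem 1, these oriented graphs have $\omega\le3$ and unbounded $\vec\chi$. So $H$ is not $\vec\chi$-bounding. $\square$

For instance, combining the equivalence with part 3 of Theorem 1 shows that the tree $F_b$ has no good $b$-labeling. By contrast, every out-star has a good $b$-labeling for every $b\ge2$, namely the all-long one: the only paths with at least two edges join two leaves, both of level $-b$ when the center has level $0$, so their end levels differ by $0$. This agrees with the direct proof above that out-stars are $\vec\chi$-bounding.
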